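\title{A compact space on which extra characters force analytic discs}

\begin{abstract}
We construct, in ZFC, a compact Hausdorff space $X$ of weight at most $2^{\aleph_0}$ with two properties. Some uniform algebra on $X$ has maximal ideal space strictly larger than $X$, and every uniform algebra on a closed set $E\subset X$ whose maximal ideal space is strictly larger than $E$ has an analytic disc in its maximal ideal space. This gives a negative answer to a question of Izzo. The space is an inverse limit of length $2^{\aleph_0}$ that starts from the unit circle. At each stage one point is replaced by a fiber containing a circle, chosen so that a prescribed sequence of measures accumulates at the Poisson measures of that circle.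
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $X$ be a compact Hausdorff space and $C(X)$ the algebra of continuous complex-valued functions on $X$ with the supremum norm. A \emph{uniform algebra} on $X$ is a closed subalgebra $A\subset C(X)$ that contains the constants and separates the points of $X$. A \emph{character} of $A$ is a nonzero multiplicative linear functional on $A$. The characters, with the weak-* (Gelfand) topology, form the \emph{maximal ideal space} $\mathfrak M_A$, a compact Hausdorff space. Each $g\in A$ defines a continuous function $\widehat g(\psi)=\psi(g)$ on $\mathfrak M_A$, its Gelfand transform. Identifying a point of $X$ with evaluation at that point makes $X$ a closed subspace of $\mathfrak M_A$. We call the elements of $\mathfrak M_A\setminus X$ \emph{extra characters}. Write $D$ for the open unit disc and $\mathbb T$ for the unit circle. An \emph{analytic disc} in $\mathfrak M_A$ is an injective map $\sigma:D\to\mathfrak M_A$ such that $\widehat g\circ\sigma$ is analytic on $D$ for every $g\in A$.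

For $A=C(X)$ there are no extra characters. For the disc algebra on $\mathbb T$, the uniform closure of the polynomials in $z$, the maximal ideal space is $\overline D$, and the extra characters are the evaluations at points of $D$: they form an analytic disc. Extra characters need not come from analytic discs, however, and a very weak condition on the space is enough to produce an example.

\begin{theorem}[Izzo]\label{thm:izzo}
If $K$ is a compact Hausdorff space that contains a Cantor set as a subspace, then there is a uniform algebra $A$ on $K$ such that $\mathfrak M_A\setminus K$ is nonempty but $\mathfrak M_A$ contains no analytic discs.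
\end{theorem}

The following question, from \cite{Izzo}, asks whether the hypothesis can be weakened to the obvious necessary condition.

\begin{quote}
\emph{If $X$ is a compact Hausdorff space on which there is a uniform algebra whose maximal ideal space is strictly larger than $X$, must there be a uniform algebra on $X$ whose maximal ideal space is strictly larger than $X$ but contains no analytic discs?}
\end{quote}

For metrizable $X$ the answer is yes. An uncountable compact metrizable space contains a Cantor set, so Theorem~\ref{thm:izzo} applies. On a countable compact space, which is scattered, $C(X)$ is the only uniform algebra (Rudin), so the hypothesis fails; Lemma~\ref{lem:atomless} below gives a short proof that there are no extra characters in that case. One would guess that the answer is yes in general. The question concerns only the topology of $X$, the algebra may be chosen freely, and it is not apparent how a topology could force a complex structure on all algebras at once. The answer is nevertheless no.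

\begin{theorem}\label{thm:main}
There is a compact Hausdorff space $X$, of weight at most $2^{\aleph_0}$, such that
\begin{itemize}
\item[(a)] there is a uniform algebra $A$ on $X$ with $\mathfrak M_A\setminus X\neq\emptyset$;
\item[(b)] if $E\subset X$ is closed and $B_1$ is a uniform algebra on $E$ with $\mathfrak M_{B_1}\setminus E\neq\emptyset$, then $\mathfrak M_{B_1}$ contains an analytic disc.
\end{itemize}
\end{theorem}

The proof uses only ZFC. Part (a) and the case $E=X$ of (b) answer the question negatively. By the metrizable case, every counterexample has uncountable weight.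

\begin{corollary}\label{cor:iff}
The space $X$ of Theorem~\ref{thm:main} contains no Cantor set. For every uniform algebra $B$ on a closed set $E\subset X$, we have $\mathfrak M_B\neq E$ if and only if $\mathfrak M_B$ contains an analytic disc.
\end{corollary}

\begin{proof}
If $K\subset X$ were a Cantor set, Theorem~\ref{thm:izzo} applied to $K$ itself would give a uniform algebra on the closed set $K$ that contradicts (b). The forward implication is (b). Conversely, suppose that $\mathfrak M_B=E$ and that $\sigma:D\to E$ is an analytic disc. All the functions $\widehat g\circ\sigma$ are continuous, so $\sigma$ is continuous for the Gelfand topology; it is also injective. Then $\sigma(\{|a|\le\frac12\})\subset X$ is homeomorphic to a closed disc and contains a Cantor set, a contradiction.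
\end{proof}

Section~\ref{sec:background} recalls the tools. Section~\ref{sec:model} shows the mechanism on the circle and lists what must be added to it. Sections~\ref{sec:unimodular}--\ref{sec:resolution} carry out one step of the construction, and Section~\ref{sec:construction} iterates it. Part (a) is proved in Section~\ref{sec:a}, and part (b) in Sections~\ref{sec:task} and~\ref{sec:disc}.

\section{Background}\label{sec:background}

\subsection*{Measures}
\emph{Measure} means regular Borel probability measure. For a compact Hausdorff space $Z$, the set $\mathcal P(Z)$ of measures on $Z$ carries the weak-* topology. It is compact, and it is metrizable if $Z$ is. The map $x\mapsto\delta_x$ is continuous, and so is the push-forward $\nu\mapsto q_*\nu$ under a continuous map $q$. A limit of measures carried by a closed set is carried by that set. We call $u_*\nu$ the \emph{law} of $u$ under $\nu$. A measure is \emph{atomless} if every point has measure $0$. Maxima of moduli over the empty set are $0$.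

\subsection*{Poisson measures}
Let $m$ be normalized Lebesgue measure on $\mathbb T$. For $a\in D$ the Poisson measure is $dm_a(\zeta)=\frac{1-|a|^2}{|\zeta-a|^2}\,dm(\zeta)$, so $m_0=m$, all $m_a$ have the same null sets, and each has support $\mathbb T$. If $\phi$ is a bounded Borel function on $\mathbb T$, its Poisson integral $a\mapsto\int\phi\,dm_a$ is harmonic on $D$, and it is a constant $c$ only if $\phi=c$ almost everywhere. For the disc automorphism $b_a(z)=\frac{z+a}{1+\bar az}$ we have $(b_a)_*m=m_a$: if $u$ is the harmonic extension of a continuous function on $\mathbb T$, then $\int u\circ b_a\,dm=u(b_a(0))=u(a)=\int u\,dm_a$. We put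
\[
\Lambda=D\cap\mathbb Q(i),
\]
a countable dense subset of $D$.

\subsection*{Uniform algebras}
Let $A$ be a uniform algebra on $X$. If $h\in A$, $\|h\|\le1$, and $F$ is continuous on $\overline D$ and analytic on $D$, then $F\circ h\in A$, because $F$ is a uniform limit of polynomials on $\overline D$. Likewise $e^g\in A$ for $g\in A$. A closed set $Y\subset X$ is a \emph{peak set} if some $p\in A$ satisfies $p=1$ on $Y$ and $|p|<1$ off $Y$; we say that $p$ \emph{peaks on} $Y$. A \emph{peak point} is a one-point peak set. We use four standard facts; see \cite{Gamelin,Stout}.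
\begin{itemize}
\item[(F1)] (Bishop) Each $\psi\in\mathfrak M_A$ has a \emph{Jensen measure}, that is, a measure $\nu$ on $X$ with $\log|\psi(g)|\le\int\log|g|\,d\nu$ for all $g\in A$. It represents $\psi$: $\psi(g)=\int g\,d\nu$ for all $g\in A$.
\item[(F2)] (Bishop) If $X$ is metrizable, every $g\in A$ attains its maximum modulus at a peak point.
\item[(F3)] (Bishop's $\frac14$--$\frac34$ criterion) Let $X$ be metrizable and $y\in X$. If for each open neighborhood $N$ of $y$ there is $g\in A$ with $\|g\|\le1$, $|g(y)|\ge\frac34$ and $|g|\le\frac14$ off $N$, then $y$ is a peak point.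
\item[(F4)] (Rossi's local maximum modulus principle) If $U\subset\mathfrak M_A\setminus X$ is open in $\mathfrak M_A$, then $|\widehat g(\psi)|\le\max_{\partial U}|\widehat g|$ for $g\in A$ and $\psi\in U$.
\end{itemize}

Jensen measures enter the proof through one property.

\begin{lemma}\label{lem:atomless}
A Jensen measure $\nu$ of an extra character $\psi$ is atomless. In particular, a uniform algebra on a countable compact space has no extra characters.
\end{lemma}

\begin{proof}
Suppose $\nu(\{y\})>0$. Since $\psi$ is not evaluation at $y$, there is $g\in A$ with $g(y)\neq\psi(g)$; subtracting the constant $g(y)$, we may assume $g(y)=0\neq\psi(g)$. As $\log|g|$ is bounded above and equals $-\infty$ at $y$, we get $-\infty<\log|\psi(g)|\le\int\log|g|\,d\nu=-\infty$, a contradiction. A countable space carries no atomless measure, so the last statement follows from (F1).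
\end{proof}

\begin{remark}
Representing measures do not have this property. Let $A$ consist of the restrictions to $X=\mathbb T\cup\{\frac12\}$ of the functions continuous on $\overline D$ and analytic on $D$. The density of $m_{1/2}$ is at most $3$, so $m-\frac13m_{1/2}+\frac13\delta_{1/2}$ is a measure on $X$. It represents the extra character $g\mapsto g(0)$ and has an atom.
\end{remark}

\subsection*{Set theory}
Let $\kappa=2^{\aleph_0}$, regarded as an initial ordinal. Then $\kappa^{\aleph_0}=\kappa$, and by K\"onig's theorem $\operatorname{cf}\kappa>\omega$: every countable subset of $\kappa$ is bounded in $\kappa$. An uncountable closed subset of a compact metrizable space contains a Cantor set and so has cardinality $\kappa$.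

\section{The mechanism on the circle}\label{sec:model}

\subsection*{Poisson measures produce a disc}
In part (b) nothing is known about the algebra except that it has an extra character. The next lemma is the source of the complex structure: it comes from the family of measures $m_a$, whatever the algebra is.

\begin{lemma}\label{lem:poisson}
Let $B$ be a uniform algebra. Suppose that for each $a\in\Lambda$ a character $\chi_a$ of $B$ is given, and for each $g\in B$ a bounded Borel function $\tilde g$ on $\mathbb T$, such that
\[
\chi_a(g)=\int_{\mathbb T}\tilde g\,dm_a\qquad(a\in\Lambda,\ g\in B).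
\]
If some $\tilde g$ is not almost everywhere equal to a constant, then $\mathfrak M_B$ contains an analytic disc.
\end{lemma}

\begin{proof}
Put $u_g(a)=\int\tilde g\,dm_a$ for $a\in D$; this is a harmonic function. The identities $u_{g+ch}=u_g+cu_h$, $u_{gh}=u_gu_h$ and $u_1=1$ hold on $\Lambda$, because $u_g(a)=\chi_a(g)$ there. By continuity they hold on $D$. So $\sigma(a):g\mapsto u_g(a)$ is a character of $B$ for every $a\in D$.

For $g\in B$, both $u_g$ and $u_g^2=u_{g^2}$ are harmonic, so
\[
0=\partial\bar\partial(u_g^2)=2\,\partial u_g\,\bar\partial u_g+2u_g\,\partial\bar\partial u_g=2\,\partial u_g\,\bar\partial u_g .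
\]
Here $\partial u_g$ is holomorphic and $\bar\partial u_g$ is antiholomorphic. If neither vanished identically, both would have isolated zeros and the product could not vanish. Hence $u_g$ is holomorphic or antiholomorphic. If $u_{g_1}$ were nonconstant holomorphic and $u_{g_2}$ nonconstant antiholomorphic, then $\partial u_{g_1+g_2}=\partial u_{g_1}$ and $\bar\partial u_{g_1+g_2}=\bar\partial u_{g_2}$ would both be not identically zero, contrary to what was just shown for $g_1+g_2$. So all $u_g$ are holomorphic, or all are antiholomorphic. In the second case replace $\sigma(a)$ by $\sigma(\bar a)$. Now $\widehat g\circ\sigma$ is holomorphic for all $g\in B$.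

Choose $g$ with $\tilde g$ not almost everywhere constant. Then $\widehat g\circ\sigma$ is nonconstant, so its derivative is nonzero at some point, and it is injective on an open disc $\Delta\subset D$ about that point. Thus $\sigma|_\Delta$ is injective, and rescaling $\Delta$ to $D$ gives an analytic disc.
\end{proof}

Both alternatives occur: take $\tilde g=g$ for the disc algebra on $\mathbb T$ and for the algebra of its complex conjugates.

\subsection*{Splitting one point of the circle}
We need a way to make measures converge to Poisson measures without destroying an extra character that is already there. Here is the simplest instance.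

\begin{example}\label{ex:spiral}
Let $f(z)=\exp\frac{z+1}{z-1}$ on $\overline D\setminus\{1\}$. Since $\operatorname{Re}\frac{z+1}{z-1}=\frac{|z|^2-1}{|z-1|^2}$, we have $|f|\le1$. For $z=e^{i\theta}$, $0<\theta<2\pi$, we have $\frac{z+1}{z-1}=-i\cot(\theta/2)$, so $f(z)=e^{-it}$ with $t=\cot(\theta/2)$. As $z\to1$ along $\mathbb T$, $|t|\to\infty$ and $f$ winds around $\mathbb T$ infinitely often. The closure of the graph of $f|_{\mathbb T\setminus\{1\}}$ is
\[
X'=\{(z,f(z)):z\in\mathbb T\setminus\{1\}\}\cup(\{1\}\times\mathbb T),
\]
a curve whose two ends spiral onto a new circle. Let $A'$ be the uniform algebra on $X'$ generated by the two coordinates.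

\emph{The extra character survives.} The functions $f_r(z)=f(rz)$, $0<r<1$, lie in the disc algebra, are bounded by $1$, and tend to $f$ pointwise on $\mathbb T\setminus\{1\}$ as $r\to1$. For a polynomial $Q$ in two variables, dominated convergence gives
\[
\int Q(z,f(z))\,dm=\lim_{r\to1}\int Q(z,f_r(z))\,dm=Q(0,f(0))=Q(0,e^{-1}).
\]
So the lift of $m$ to the graph is multiplicative on $A'$. The resulting character sends $z$ to $0$, so it is not a point of $X'$.

\emph{Poisson measures appear in the limit.} The arcs $I_j=\{2\pi j\le t<2\pi(j+1)\}$, $j\ge1$, shrink to the point $1$, and $f$ maps each $I_j$ bijectively onto $\mathbb T$. Let $\nu_{a,j}$ be the measure on $I_j$ under which $f$ has law $m_a$. These measures are atomless, $\nu_{a,j}\to\delta_1$, and their lifts to $X'$ converge to $\delta_1\otimes m_a$. Now let $B$ be \emph{any} uniform algebra on $X'$ on which the lifts of the $\nu_{a,j}$, $a\in\Lambda$, are multiplicative. Then the limits $\delta_1\otimes m_a$ are multiplicative on $B$. Lemma~\ref{lem:poisson} applies with $\tilde g(\zeta)=g(1,\zeta)$, some $\tilde g$ being nonconstant because $B$ separates points, and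 $\mathfrak M_B$ contains an analytic disc.
\end{example}

\subsection*{What has to be added}
Three difficulties separate the example from Theorem~\ref{thm:main}.

First, in the example the function came first and the measures were fitted to it. In the theorem the measures come first: they are Jensen measures for an unknown algebra, and we know only that they are atomless and accumulate at $\delta_x$. The function $f$ must be fitted to them, and it must remain a bounded pointwise limit of functions in the algebra of part (a). Sections~\ref{sec:unimodular} and~\ref{sec:fitting} do this under two hypotheses on that algebra, and Section~\ref{sec:resolution} shows that the hypotheses pass to the new space.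

Second, all algebras on all closed subsets of the final space must be handled. We reduce an algebra to countable data, a sequence of measures on a metrizable quotient of $X$. There are only $2^{\aleph_0}$ such data, and a recursion of that length treats them all.

Third, later stages split points of a circle that was inserted earlier. They must: by Corollary~\ref{cor:iff} no circle embeds in $X$. But a continuous function on $X$ depends on countably many stages, and these split only countably many points of the circle. So each $g$ still defines a function $\tilde g$ almost everywhere on the circle, which is all that Lemma~\ref{lem:poisson} requires.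

\section{Unimodular approximation and equidistribution}\label{sec:unimodular}

In this section and the next two, $A$ is a uniform algebra on a compact metrizable space $X$.

\subsection*{Thin functions}
The function $f$ will be patched together from functions in $A$, and the cutoffs must lie in $A$ too. A uniform algebra may contain no nonconstant real function (the disc algebra on $\mathbb T$ contains none), so we use cutoffs with values close to $[0,1]$. A complex function $P$ is \emph{$\varepsilon$-thin} if $\operatorname{dist}(P(y),[0,1])\le\varepsilon$ for all $y$. Then $1-P$ is $\varepsilon$-thin, $|P|\le1+\varepsilon$, and $|P|+|1-P|\le1+2\varepsilon$. If complex numbers $z_1,\dots,z_n$ lie within $\varepsilon$ of $t_1,\dots,t_n\in[0,1]$, then $|\prod z_i-\prod t_i|\le(1+\varepsilon)^n-1$. For $\varepsilon\le1$ this is at most $3\varepsilon$ if $n=2$ and at most $7\varepsilon$ if $n=3$. So a product of two $\varepsilon$-thin functions is $3\varepsilon$-thin, and a product of three is $7\varepsilon$-thin.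

\begin{lemma}\label{lem:thin}
If $Y$ is a peak set, $W\supset Y$ is open and $\varepsilon>0$, there is an $\varepsilon$-thin $P\in A$ with $P=1$ on $Y$ and $|P|\le\varepsilon$ off $W$.
\end{lemma}

\begin{proof}
Let $p$ peak on $Y$ and put $P=1-(1-p^n)^\delta$ with $0<\delta<1$, using the principal branch and $0^\delta=0$. The function $w\mapsto(1-w)^\delta$ is continuous on $\overline D$ and analytic on $D$, so $P\in A$, and $P=1$ on $Y$. Since $\operatorname{Re}(1-p^n)\ge0$ and $|1-p^n|\le2$, we can write $(1-p^n)^\delta=\rho e^{i\theta}$ with $0\le\rho\le2^\delta$ and $|\theta|\le\pi\delta/2$. The distance from $\rho e^{i\theta}$ to $\rho$ is at most $2^\delta\pi\delta/2$, and the distance from $\rho$ to $[0,1]$ is at most $2^\delta-1$. Both bounds are independent of $n$ and tend to $0$ with $\delta$. Fix $\delta$ so that their sum is at most $\varepsilon$; then $1-P$, hence $P$, is $\varepsilon$-thin for all $n$. Since $\max_{X\setminus W}|p|<1$, $P\to0$ uniformly off $W$ as $n\to\infty$.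
\end{proof}

\subsection*{Admissible pairs}
In Example~\ref{ex:spiral} the function $f$ was unimodular. In general a function $h\in A$ that is nearly unimodular on most of the mass of a measure need not be so everywhere. We pair $h$ with a cutoff $\tau$ that is nearly $0$ wherever $h$ fails to be nearly unimodular.

\begin{definition}
A pair $(h,\tau)$ of functions in $A$ is \emph{$\varepsilon$-admissible} if $\|h\|\le1$, $\tau$ is $\varepsilon$-thin, and at each $y\in X$ either $|\tau(y)|\le\varepsilon$ or $|h(y)|\ge1-\varepsilon$. For a measure $\nu$ on $X$, let $J_A(\nu)$ be the set of Borel functions $u:X\to\mathbb T$ such that for every $\varepsilon>0$ there is an $\varepsilon$-admissible pair $(h,\tau)$ with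
\begin{equation}\label{eq:J}
\nu\{|\tau-1|>\varepsilon\}<\varepsilon\quad\text{and}\quad\nu\{|h-u|>\varepsilon\}<\varepsilon .
\end{equation}
\end{definition}

All these conditions persist when $\varepsilon$ is increased. Their point is that $|\tau h|$ is within $2\varepsilon$ of $|\tau|$ everywhere (for $\varepsilon\le1$), so that $(\tau h,\tau)$ takes values near the \emph{cone}
\[
\mathcal K=\{(w,\sigma)\in\mathbb C\times[0,1]:|w|=\sigma\}.
\]
Its rim is the circle $C=\mathbb T\times\{1\}$.

\begin{lemma}\label{lem:Jclosure}
\begin{itemize}
\item[(i)] $J_A(\nu)$ is closed under products.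
\item[(ii)] If $u\in J_A(\nu)$ and $b$ is an automorphism of $D$, then $b\circ u\in J_A(\nu)$.
\item[(iii)] Let $q:X'\to X$ be a continuous surjection of compact metrizable spaces and $A'$ a uniform algebra on $X'$ with $A\circ q\subset A'$. If $\nu$ is a measure on $X'$ and $u\in J_A(q_*\nu)$, then $u\circ q\in J_{A'}(\nu)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $(h,\tau)$, $(h',\tau')$ be $\delta$-admissible pairs satisfying \eqref{eq:J} with $\delta\le1$ for $u$, $u'$. Then $\tau\tau'$ is $3\delta$-thin and $\|hh'\|\le1$. Where $|\tau\tau'|>2\delta$, we have $|\tau|,|\tau'|>\delta$ because $|\tau|,|\tau'|\le2$, and so $|hh'|\ge(1-\delta)^2\ge1-2\delta$. Hence $(hh',\tau\tau')$ is $3\delta$-admissible. Where $|\tau-1|,|\tau'-1|\le\delta$ we have $|\tau\tau'-1|\le3\delta$, and where $|h-u|,|h'-u'|\le\delta$ we have $|hh'-uu'|\le|h||h'-u'|+|u'||h-u|\le2\delta$. The exceptional sets have measure less than $2\delta$, so \eqref{eq:J} holds for $uu'$ with $\varepsilon=3\delta$.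

(ii) The map $b$ is analytic near $\overline D$, maps $\overline D$ to $\overline D$ and $\mathbb T$ to $\mathbb T$. Given $\varepsilon$, uniform continuity gives $\delta\le\varepsilon$ such that $|b(w)-b(w')|\le\varepsilon$ when $w,w'\in\overline D$ and $|w-w'|\le\delta$. In particular $|b(w)|\ge1-\varepsilon$ when $1-\delta\le|w|\le1$. If $(h,\tau)$ works for $u$ and $\delta$, then $(b\circ h,\tau)$ works for $b\circ u$ and $\varepsilon$.

(iii) Use the pairs $(h\circ q,\tau\circ q)$.
\end{proof}

\begin{definition}
The pair $(X,A)$ is \emph{pliable} if
\begin{itemize}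
\item[(P)] every point of $X$ is a peak point of $A$;
\item[(U)] for every measure $\nu$ on $X$ there are countably many $u_i\in J_A(\nu)$ and a $\nu$-null Borel set $N_0$ such that the $u_i$ separate the points of $X\setminus N_0$.
\end{itemize}
\end{definition}

Property (P) supplies cutoffs at every point; property (U) supplies functions with a prescribed law.

\begin{example}\label{ex:circle}
The circle with the disc algebra is pliable. The function $(1+\bar\zeta z)/2$ peaks at $\zeta\in\mathbb T$, and $z\in J_A(\nu)$ for every $\nu$, by means of the pair $(z,1)$.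
\end{example}

\subsection*{Equidistribution}
On the circle, if $\nu$ is atomless, some power $z^n$ has law close to $m$. Indeed, the average of $|\int z^{kn}d\nu|^2$ over $n=1,\dots,M$ tends to $(\nu\times\nu)\{x^k=y^k\}$, which is $0$ for each $k\ge1$. The proof below runs the same computation with countably many functions in place of $z$. One precaution is needed. Functions that separate points may have $k$th powers that do not; a function with values $\pm1$ has constant square. Composing with disc automorphisms removes this.

\begin{lemma}\label{lem:equi}
Assume (U). Let $\nu$ be an atomless measure on $X$, $a\in D$, $\varepsilon>0$, and let $\rho$ be a metric for the topology of $\mathcal P(\overline D)$. There is an $\varepsilon$-admissible pair $(h,\tau)$ with $\nu\{|\tau-1|>\varepsilon\}<\varepsilon$ and $\rho(h_*\nu,m_a)<\varepsilon$.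
\end{lemma}

\begin{proof}
Take $(u_i)$ and $N_0$ from (U). Let $(b_l)$ be a countable family of automorphisms of $D$ that is dense in the group of all automorphisms for uniform convergence on $\mathbb T$. Let $v_1,v_2,\dots$ enumerate the functions $b_l\circ u_i$, which lie in $J_A(\nu)$ by Lemma~\ref{lem:Jclosure}(ii).

\emph{For each $k\ge1$ the powers $v_n^k$ separate the points of $X\setminus N_0$.} Let $x\neq y$ lie off $N_0$ and choose $i$ with $u_i(x)\neq u_i(y)$. The automorphisms of $D$ act transitively on ordered pairs of distinct points of $\mathbb T$, so some automorphism $b$ satisfies $b(u_i(x))^k\neq b(u_i(y))^k$. Every $b_l$ sufficiently close to $b$ satisfies the same inequality.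

\emph{Averaging.} For $n\in\{1,\dots,M\}^d$ put $V_n=v_1^{n_1}\cdots v_d^{n_d}$, which lies in $J_A(\nu)$ by Lemma~\ref{lem:Jclosure}(i). Writing $|\int V_n^k\,d\nu|^2$ as a double integral and summing over $n$, we get
\[
M^{-d}\sum_n\Big|\int V_n^k\,d\nu\Big|^2=\iint\prod_{i\le d}\Big(\frac1M\sum_{r=1}^M\big(v_i(x)\overline{v_i(y)}\big)^{kr}\Big)\,d\nu(x)\,d\nu(y).
\]
For $\omega\in\mathbb T$, the mean $\frac1M\sum_{r\le M}\omega^r$ has modulus at most $1$ and tends to $1$ if $\omega=1$ and to $0$ otherwise. So as $M\to\infty$ the right side tends to
\[
c_{k,d}=(\nu\times\nu)\{(x,y):v_i(x)^k=v_i(y)^k\text{ for all }i\le d\}.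
\]
As $d\to\infty$ these sets decrease to a subset of the union of the diagonal, $N_0\times X$ and $X\times N_0$. The diagonal is null by Fubini's theorem, because $\nu$ is atomless. Hence $c_{k,d}\to0$ for each $k$.

Given $K\ge1$, choose $d$ with $\sum_{k\le K}c_{k,d}<1/K$, then $M$ such that the average over $n$ of $\sum_{k\le K}|\int V_n^k\,d\nu|^2$ is less than $1/K$, then $n$ at which this sum is at most its average. Call this $V_n$ the function $U_K\in J_A(\nu)$. For each $k\ge1$, $\int U_K^k\,d\nu\to0$ as $K\to\infty$, and the same holds for $k\le-1$ by conjugation. Since trigonometric polynomials are dense in $C(\mathbb T)$, $(U_K)_*\nu\to m$, and therefore $(b_a\circ U_K)_*\nu\to(b_a)_*m=m_a$.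

Fix $K$ such that $u=b_a\circ U_K\in J_A(\nu)$ has $\rho(u_*\nu,m_a)<\varepsilon/2$. For $n\ge1$ let $(h_n,\tau_n)$ be a $\frac1n$-admissible pair satisfying \eqref{eq:J} for $u$ with $\frac1n$ in place of $\varepsilon$. Then $h_n\to u$ in $\nu$-measure, so $\int\phi(h_n)\,d\nu\to\int\phi(u)\,d\nu$ for every $\phi\in C(\overline D)$; that is, $(h_n)_*\nu\to u_*\nu$. Any large $n\ge1/\varepsilon$ gives the required pair.
\end{proof}

\section{Fitting a function to given measures}\label{sec:fitting}

If $x$ is a non-isolated point of a compact space $Z$ and $F:Z\setminus\{x\}\to\mathbb C^2$ is bounded and continuous, the \emph{cluster set} of $F$ at $x$ is the set of limits of $F(y_i)$ along nets $y_i\to x$, $y_i\neq x$. It is nonempty and compact, and the closure of the graph of $F$ in $Z\times\mathbb C^2$ is the union of the graph and $\{x\}\times(\text{cluster set})$.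

The next proposition replaces Example~\ref{ex:spiral}. The arcs $I_j$ become shells $W_k\setminus W_{k+1}$ around $x$, each carrying almost all the mass of one of the given measures. On the $k$th shell $f$ is essentially $w_kh_k$, where $h_k$ has the desired law and $w_k$ is a thin cutoff. Between shells the cutoff drops to $0$ and rises again, so $|f|$ cannot stay near $1$. We record the cutoff as a second function $s$, and the cluster set then lies on the cone.

\begin{proposition}\label{prop:fitting}
Let $(X,A)$ be pliable, let $(\nu_j)$ be a sequence of atomless measures on $X$, and let $x\in X$ satisfy $\delta_x\in\overline{\{\nu_j\}}$. Then $x$ is not isolated, and there are continuous functions $f,s:X\setminus\{x\}\to\mathbb C$ with $|f|,|s|\le4$ such that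
\begin{itemize}
\item[(i)] $f$ and $s$ are pointwise limits on $X\setminus\{x\}$ of bounded sequences in $A$;
\item[(ii)] the cluster set $Y$ of $(f,s)$ at $x$ satisfies $C\subset Y\subset\mathcal K$;
\item[(iii)] for each $a\in\Lambda$ there is a sequence $(j_i)$ with $(\mathrm{id},f,s)_*\nu_{j_i}\to\delta_x\otimes m_a\otimes\delta_1$ in $\mathcal P(X\times Q)$, where $Q=\{(w,\sigma)\in\mathbb C^2:|w|,|\sigma|\le4\}$.
\end{itemize}
\end{proposition}

\begin{proof}
If $N\ni x$ is open and $\eta>0$, then $\nu_j(N)>1-\eta$ for some $j$: test against a continuous function with values in $[0,1]$ that is $1$ at $x$ and $0$ off $N$. For $N=\{x\}$ this is impossible, so $x$ is not isolated.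

\emph{The shells.} Fix a metric on $X$ and a metric $\rho$ on $\mathcal P(\overline D)$. Let $\varepsilon_k=2^{-k-3}$, and let $(a_k)_{k\ge1}$ list $\Lambda$ with each element repeated infinitely often. Put $W_1=X$. Given an open $W_k\ni x$, choose successively:
\begin{itemize}
\item[1.] an $\varepsilon_k$-thin $P_k\in A$ with $P_k(x)=1$ and $|P_k|\le\varepsilon_k$ off $W_k$, by (P) and Lemma~\ref{lem:thin};
\item[2.] an open $N_k\ni x$, $N_k\subset W_k$, with $|P_k-1|\le\varepsilon_k$ on $N_k$;
\item[3.] an index $j_k$ with $\nu_{j_k}(N_k)>1-\varepsilon_k$;
\item[4.] an $\varepsilon_k$-admissible pair $(h_k,\tau_k)$ with $\nu_{j_k}\{|\tau_k-1|>\varepsilon_k\}<\varepsilon_k$ and $\rho((h_k)_*\nu_{j_k},m_{a_k})<\varepsilon_k$, by Lemma~\ref{lem:equi};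
\item[5.] an open $W_k'\ni x$, $W_k'\subset N_k$, with $\nu_{j_k}(W_k')<\varepsilon_k$, which exists since $\nu_{j_k}(\{x\})=0$, and an $\varepsilon_k$-thin $P_k'\in A$ with $P_k'(x)=1$ and $|P_k'|\le\varepsilon_k$ off $W_k'$; put $w_k=P_k(1-P_k')\tau_k\in A$, so that $w_k(x)=0$;
\item[6.] an open $W_{k+1}\ni x$, inside $W_k'$ and inside the ball of radius $2^{-k}$ about $x$, with $|w_1|+\dots+|w_k|\le2^{-k}$ on $W_{k+1}$.
\end{itemize}
Thus $W_k\supset N_k\supset W_k'\supset W_{k+1}$ and $\bigcap_kW_k=\{x\}$. The factor $P_k(1-P_k')$ is near $1$ on $N_k\setminus W_k'$, where $\nu_{j_k}$ has almost all its mass; the factor $\tau_k$ switches $w_k$ off where $h_k$ is not nearly unimodular.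

\emph{The functions.} Put $s=\sum_kw_k$ and $f=\sum_kw_kh_k$ on $X\setminus\{x\}$. Each $w_k$ is $7\varepsilon_k$-thin, so $|w_k|\le2$. Off $W_k$ we have $|w_k|\le\varepsilon_k(1+\varepsilon_k)^2\le4\varepsilon_k=2^{-k-1}$. Since the $W_k$ decrease, both series converge uniformly on each set $X\setminus W_k$. Every $y\neq x$ has a neighborhood that misses $W_k$ for large $k$, by the ball condition in step 6, so $f$ and $s$ are continuous. Every $y\neq x$ lies in exactly one shell $W_k\setminus W_{k+1}$. For such $y$, step 6 gives $\sum_{i<k}|w_i(y)|\le2^{-k+1}$, and $y\notin W_i$ for $i>k$ gives $\sum_{i>k}|w_i(y)|\le\sum_{i>k}2^{-i-1}=2^{-k-1}$. Hence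
\begin{equation}\label{eq:shell}
|s-w_k|\le2^{-k+2}\quad\text{and}\quad|f-w_kh_k|\le2^{-k+2}\qquad\text{on }W_k\setminus W_{k+1}.
\end{equation}
The same estimate gives $\sum_i|w_i|\le2+2^{-k+2}\le4$ on each shell, and all $w_i$ vanish at $x$. So $|f|,|s|\le4$, and the partial sums, which lie in $A$, are bounded by $4$ on $X$. This proves (i).

\emph{$Y\subset\mathcal K$.} Let $y_n\to x$, $y_n\neq x$, $(f,s)(y_n)\to(w,\sigma)$, and let $y_n\in W_{k_n}\setminus W_{k_n+1}$. Each $W_k$ is a neighborhood of $x$, so $k_n\to\infty$. By \eqref{eq:shell}, $w_{k_n}(y_n)\to\sigma$ and $w_{k_n}(y_n)h_{k_n}(y_n)\to w$. Thinness gives $\sigma\in[0,1]$, and $\|h_k\|\le1$ gives $|w|\le\sigma$. If $\sigma=0$ we are done. If $\sigma>0$, then for large $n$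
\[
\sigma/2\le|w_{k_n}(y_n)|\le(1+\varepsilon_{k_n})^2|\tau_{k_n}(y_n)|\le4|\tau_{k_n}(y_n)|,
\]
so $|\tau_{k_n}(y_n)|\ge\sigma/8>\varepsilon_{k_n}$ eventually. Admissibility then gives $|h_{k_n}(y_n)|\ge1-\varepsilon_{k_n}$, and $|w|=\sigma$.

\emph{Proof of (iii).} Let $G_k=(N_k\setminus W_k')\cap\{|\tau_k-1|\le\varepsilon_k\}$. Then $G_k\subset W_k\setminus W_{k+1}$ and $\nu_{j_k}(G_k)>1-3\varepsilon_k$ by steps 3--5. On $G_k$ each of the three factors of $w_k$ is within $\varepsilon_k$ of $1$, so $|w_k-1|\le7\varepsilon_k$. With \eqref{eq:shell} this gives $|s-1|,|f-h_k|\le7\varepsilon_k+2^{-k+2}$ on $G_k$. Also the diameter of $W_k\supset G_k$ tends to $0$. Let $\Phi\in C(X\times Q)$. By uniform continuity, $\sup_{y\in G_k}|\Phi(y,f(y),s(y))-\Phi(x,h_k(y),1)|\to0$, and so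
\[
\int\Phi(y,f(y),s(y))\,d\nu_{j_k}(y)-\int\Phi(x,w,1)\,d\big((h_k)_*\nu_{j_k}\big)(w)\longrightarrow0 .
\]
Along $\{k:a_k=a\}$ the second integral tends to $\int\Phi(x,w,1)\,dm_a(w)$ by step 4. The corresponding indices $j_k$ form the sequence $(j_i)$.

\emph{$C\subset Y$.} The measures in (iii) for $a=0$ are carried by the closure of the graph of $(f,s)$, so their limit is too. The support of the limit is $\{x\}\times C$, and the points of the closure over $x$ form $\{x\}\times Y$.
\end{proof}

\section{Resolving a point preserves pliability}\label{sec:resolution}

\begin{definition}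
Let $Z$ be a compact Hausdorff space, $x\in Z$ a non-isolated point, and $(f,s):Z\setminus\{x\}\to\mathbb C^2$ bounded and continuous with cluster set $Y\subset\mathcal K$ at $x$. The \emph{resolution of $Z$ at $x$ along $(f,s)$} is the closure of the graph,
\[
Z'=\{(y,f(y),s(y)):y\neq x\}\cup(\{x\}\times Y).
\]
It is compact. The projection $q:Z'\to Z$ is surjective, its fiber over $x$ is $\{x\}\times Y$, and its other fibers are points. We identify $Y$ with $\{x\}\times Y$. The last two coordinates are continuous functions on $Z'$, again called $f,s$; on $Y$ we write them $w,s$.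
\end{definition}

\begin{proposition}\label{prop:resolution}
Let $(X,A)$ be pliable, let $X'$ be a resolution of $X$ at $x$ along $(f,s)$ with fiber $Y$, and let $A'$ be the closed algebra on $X'$ generated by $A\circ q$, $f$ and $s$. Then $(X',A')$ is pliable.
\end{proposition}

This is where the shape of the cone is used. Had we adjoined $f$ alone, the fiber would be a subset of $\overline D$ on which $A'$ restricts to limits of polynomials in $w$. If it were all of $\overline D$, the maximum principle would leave no peak point in its interior, and (P) would fail. On the cone the coordinate $s$ is real, and on each of its level sets $w$ has constant modulus.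

To verify (U) we must extend unimodular functions on the fiber to elements of $J_{A'}(\nu)$. The extension has to pass from a function $v$ near $Y$ to the constant $1$ far from $Y$, and a convex combination of $1$ and $v$ may have small modulus. So the cutoff $\tau$ must be off while the passage takes place. This needs three nested zones: going toward $Y$, first $\tau$ drops from $1$ to $0$ while $h\approx1$; then $h$ moves from $1$ to $v$ while $\tau\approx0$; then $\tau$ rises while $h\approx v$.

\begin{lemma}\label{lem:extension}
Let $A$ be a uniform algebra on a compact metrizable space $X$, $Y$ a peak set, $\nu$ a measure on $X$, and $u:Y\to\mathbb T$ Borel. Suppose that for each $\varepsilon>0$ there are $v,t\in A$ such that on $Y$ we have $|v|\le1$, $\operatorname{dist}(t,[0,1])\le\varepsilon$, and at each point $|t|\le\varepsilon$ or $|v|\ge1-\varepsilon$; and such that $\nu(Y\cap\{|t-1|>\varepsilon\})<\varepsilon$ and $\nu(Y\cap\{|v-u|>\varepsilon\})<\varepsilon$. Then the function $u^+$ equal to $u$ on $Y$ and to $1$ off $Y$ belongs to $J_A(\nu)$.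
\end{lemma}

\begin{proof}
Let $0<\varepsilon<\frac1{10}$ and take $v,t$ as in the hypothesis. By continuity and regularity there is an open $W_1\supset Y$ with $\nu(W_1\setminus Y)<\varepsilon$ on which $|v|\le1+\varepsilon$, $\operatorname{dist}(t,[0,1])\le2\varepsilon$, and at each point $|t|\le2\varepsilon$ or $|v|\ge1-2\varepsilon$. Let $\eta=\varepsilon/(1+\|v\|+\|t\|)\le\varepsilon$. By Lemma~\ref{lem:thin} choose successively $\eta$-thin functions $P_1,P_2,P_3\in A$, each equal to $1$ on $Y$, with $|P_i|\le\eta$ off $W_i$, where $W_2=W_1\cap\{|P_1-1|<\eta\}$ and $W_3=W_2\cap\{|P_2-1|<\eta\}$. Put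
\[
h_0=(1-P_2)+P_2v,\qquad\tau=(1-P_1)+P_3t,\qquad h=h_0/(1+4\varepsilon).
\]
We estimate on the four zones.
\begin{itemize}
\item \emph{Off $W_1$}, all $|P_i|\le\eta$. So $|h_0-1|=|P_2||v-1|\le\varepsilon$ and $|\tau-1|\le\eta(1+\|t\|)\le\varepsilon$.
\item \emph{On $W_1\setminus W_2$}, $|P_2|,|P_3|\le\eta$. So $|h_0-1|\le\varepsilon$. Also $|P_3t|\le\varepsilon$ and $1-P_1$ is $\varepsilon$-thin, so $\operatorname{dist}(\tau,[0,1])\le2\varepsilon$.
\item \emph{On $W_2\setminus W_3$}, $|1-P_1|\le\varepsilon$ and $|P_3t|\le\varepsilon$, so $|\tau|\le2\varepsilon$. Also $|h_0|\le(|1-P_2|+|P_2|)(1+\varepsilon)\le(1+2\varepsilon)(1+\varepsilon)\le1+4\varepsilon$.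
\item \emph{On $W_3$}, $|1-P_1|,|1-P_2|<\eta$. So $|h_0-v|=|1-P_2||1-v|\le\varepsilon$ and $|h_0|\le1+2\varepsilon$. Also $|\tau-P_3t|\le\varepsilon$ and $\operatorname{dist}(P_3t,[0,1])\le(1+\eta)2\varepsilon+\eta\le4\varepsilon$, so $\operatorname{dist}(\tau,[0,1])\le5\varepsilon$. If $|\tau|>10\varepsilon$, then $|P_3t|>9\varepsilon$, so $|t|>9\varepsilon/2>2\varepsilon$, hence $|v|\ge1-2\varepsilon$ and $|h_0|\ge1-3\varepsilon$.
\end{itemize}
Thus $|h_0|\le1+4\varepsilon$ everywhere, so $\|h\|\le1$ and $|h-h_0|\le4\varepsilon$; $\tau$ is $5\varepsilon$-thin; and wherever $|\tau|>10\varepsilon$ we have $|h_0|\ge1-3\varepsilon$, hence $|h|\ge(1-3\varepsilon)/(1+4\varepsilon)\ge1-7\varepsilon$. So $(h,\tau)$ is $10\varepsilon$-admissible. On $Y$, $\tau=t$ and $|h-v|\le4\varepsilon$. Off $W_1$, $|\tau-1|\le\varepsilon$ and $|h-1|\le5\varepsilon$. Therefore $\{|\tau-1|>10\varepsilon\}$ lies in $(W_1\setminus Y)\cup(Y\cap\{|t-1|>\varepsilon\})$, and $\{|h-u^+|>10\varepsilon\}$ lies in $(W_1\setminus Y)\cup(Y\cap\{|v-u|>\varepsilon\})$. Both have measure less than $2\varepsilon$.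
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:resolution}]
The space $X'$ is compact and metrizable, and $A'$ separates its points. If $p\in A$ peaks at $x$, then $\tilde p=p\circ q$ peaks on $Y$, so $Y$ is a peak set for $A'$.

\emph{Property (P).} If $y\notin Y$ and $p_y\in A$ peaks at $q(y)$, then $p_y\circ q$ peaks at $y$, the only point over $q(y)$. Let $y=(w_0,s_0)\in Y$ and write $w_0=s_0\zeta_0$ with $\zeta_0\in\mathbb T$. Put
\[
G=\exp\big(\bar\zeta_0f-s-(s-s_0)^2\big)\in A'.
\]
On $Y$, where $s=|w|$ is real, $\log|G|=\big(\operatorname{Re}(\bar\zeta_0w)-|w|\big)-(s-s_0)^2\le0$. Equality forces $s=s_0$ and $\bar\zeta_0w=|w|=s_0$, that is, $(w,s)=y$. Also $G(y)=1$. So $|G|<1$ on $Y\setminus\{y\}$, but we have no bound for $G$ off $Y$; we damp it with $\tilde p$ and use (F3). Let $N$ be an open neighborhood of $y$ in $X'$. Choose a power $v=G^l$ with $|v|<\frac18$ on the compact set $Y\setminus N$. The set $W=\{|v|<\frac98\}\cap(\{|v|<\frac18\}\cup N)$ is open and contains $Y$. Since $\max_{X'\setminus W}|\tilde p|<1$, there is $n$ with $|\tilde p^nv|<\frac18$ off $W$. Then $g=\frac89\tilde p^nv$ has $\|g\|\le1$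 and $g(y)=\frac89>\frac34$, and $|g|<\frac18$ both off $W$ and on $W\setminus N$. By (F3), $y$ is a peak point.

\emph{Property (U).} Let $\nu$ be a measure on $X'$. We apply Lemma~\ref{lem:extension} to two functions on $Y$, one for the height and one for the argument.

Let $u_2=e^{is}$ on $Y$. Take $v=e^{is}\in A'$ and $t=1$; since $s$ is real on $Y$, $|v|=1$ there.

Let $u_1=w/s$ where $s>0$ and $u_1=1$ where $s=0$. This function need not be continuous at the vertex, so we replace it by $1$ near the vertex and switch the cutoff off during the passage. Given $\varepsilon\in(0,1)$, choose $\delta\in(0,\frac12)$ with $\nu(Y\cap\{0<s<2\delta\})<\varepsilon$; this is possible because these sets decrease to $\emptyset$ as $\delta\to0$. Take continuous $c,t_0:[0,1]\to[0,1]$ with $c=0$ on $[0,\delta/2]$, $c=1$ on $[\delta,1]$, $t_0(0)=1$, $t_0=0$ on $[\delta/2,\delta]$, and $t_0=1$ on $[2\delta,1]$. The function $c(s)/s$ is continuous on $[0,1]$ with value $0$ at $0$. On $Y$ put $v_0=(1-c(s))+\frac{c(s)}sw$. Then $|v_0|\le(1-c(s))+c(s)=1$. Where $t_0(s)>0$, either $s<\delta/2$ and $v_0=1$, or $s>\delta$ and $v_0=w/s$; in both cases $|v_0|=1$.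 On $\{s=0\}\cup\{s\ge2\delta\}$ we have $v_0=u_1$ and $t_0(s)=1$. By the Weierstrass theorem there are polynomials $\alpha,\beta,\theta$ within $\varepsilon/8$ of $1-c(s)$, $c(s)/s$, $t_0(s)$ on $[0,1]$. Put $v_1=\alpha(s)+\beta(s)f$, $v=v_1/(1+\varepsilon/4)$ and $t=\theta(s)$, all in $A'$. On $Y$ we have $|v_1-v_0|\le\varepsilon/4$, hence $|v|\le1$ and $|v-v_0|\le\varepsilon/2$, and $\operatorname{dist}(t,[0,1])\le\varepsilon$. Where $t_0(s)=0$, $|t|\le\varepsilon$; where $t_0(s)>0$, $|v|\ge1-\varepsilon$. The inequalities $|t-1|>\varepsilon$ and $|v-u_1|>\varepsilon$ can hold on $Y$ only where $0<s<2\delta$. So the hypotheses of Lemma~\ref{lem:extension} hold.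

Hence $u_1^+,u_2^+\in J_{A'}(\nu)$. Take functions $(u_i')$ and a null set $N_0$ from (U) for the measure $q_*\nu$ on $X$. Then $u_i'\circ q\in J_{A'}(\nu)$ by Lemma~\ref{lem:Jclosure}(iii), and $\nu(q^{-1}(N_0))=0$. Two points off $q^{-1}(N_0)$ with different images under $q$ are separated by some $u_i'\circ q$. Two distinct points with the same image lie in $Y$. There $u_2$ determines $s\in[0,1]$, and $w=su_1$, so $u_1$ or $u_2$ separates them.
\end{proof}

In the recursion, $(f,s)$ will be built on a metrizable quotient and pulled back to a larger space. This changes nothing if the base point has a single preimage.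

\begin{lemma}\label{lem:pullback}
Let $q:Z_1\to Z$ be a continuous surjection of compact Hausdorff spaces and $x\in Z$ a non-isolated point with exactly one preimage $x^*$. Let $F:Z\setminus\{x\}\to\mathbb C^2$ be bounded and continuous. Then $x^*$ is not isolated, and the cluster set of $F\circ q$ at $x^*$ equals the cluster set of $F$ at $x$.
\end{lemma}

\begin{proof}
We have $q(Z_1\setminus\{x^*\})=Z\setminus\{x\}$. If $x^*$ were isolated, this set would be compact and $x$ would be isolated. If $e_i\to x^*$ with $e_i\neq x^*$, then $q(e_i)\to x$ with $q(e_i)\neq x$; this gives one inclusion. Conversely, let $y_i\to x$, $y_i\neq x$, with $F(y_i)$ convergent, and choose $e_i$ over $y_i$. Every cluster point of $(e_i)$ lies over $x$, so $e_i\to x^*$ by compactness, and $F(q(e_i))=F(y_i)$.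
\end{proof}

\section{The construction of $X$}\label{sec:construction}

By recursion on $\beta\le\kappa$ we construct compact sets $X_\beta\subset\mathbb T\times(\mathbb C^2)^\beta$, with coordinates $z$ and $(f_\gamma,s_\gamma)_{\gamma<\beta}$. For sets of ordinals $S\subset S'$ and $y\in\mathbb T\times(\mathbb C^2)^{S'}$, let $y|_S$ be the point that retains the coordinates $z$ and $(f_\gamma,s_\gamma)_{\gamma\in S}$; we say that $y$ \emph{lies over} $y|_S$. The map $y\mapsto y|_\gamma$ will send $X_\beta$ onto $X_\gamma$ for $\gamma<\beta$. Stage $\beta<\kappa$ produces $X_{\beta+1}$ from $X_\beta$, together with a countable set $S_\beta\subset\beta$.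

\subsection*{Full sets}
Once $\beta$ is uncountable, the tools of the last three sections, which require metrizability, cannot be applied to $X_\beta$ directly. We apply them to projections onto countably many coordinates. The new coordinate $(f_\gamma,s_\gamma)$ will be, off one fiber, a function of the coordinates $z$ and those in $S_\gamma$, so the useful projections are those onto sets closed under $\gamma\mapsto S_\gamma$.

Suppose $X_\beta$ has been built. A set $S\subset\beta$ is \emph{full} if $\gamma\in S$ implies $S_\gamma\subset S$. Ordinals $\gamma\le\beta$ are full, since $S_\delta\subset\delta$. Unions and intersections of full sets are full. Every countable subset of $\beta$ lies in a countable full set: adjoin the sets $S_\gamma$ and repeat $\omega$ times. For full $S\subset\beta$ put $X_S=\{y|_S:y\in X_\beta\}$. By surjectivity this does not depend on $\beta$, it agrees with $X_\gamma$ when $S=\gamma$, and the projections $X_{S'}\to X_S$ for full $S\subset S'$ are surjective. Let $A_S\subset C(X_S)$ be the closed algebra generated by $1$, $z$, and $f_\gamma,s_\gamma$ $(\gamma\in S)$; it is a uniform algebra on $X_S$.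 For countable $S$ the space $X_S$ is metrizable.

\subsection*{Tasks}
A \emph{task} is a pair $(S,(\nu_j)_{j\in\mathbb N})$, where $S$ is countable and full, the $\nu_j$ are atomless measures on $X_S$, and the closed set
\[
F=\{x\in X_S:\delta_x\in\overline{\{\nu_j\}}\}
\]
is uncountable, hence of cardinality $\kappa$. For each $\delta<\kappa$, once $X_\delta$ is built, consider the tasks with $S\subset\delta$. There is at least one: take $S=\emptyset$, so that $X_S=\mathbb T$, and a sequence dense in the set of atomless measures; normalized arc length on short arcs shows $F=\mathbb T$. There are at most $\kappa$: there are at most $\kappa^{\aleph_0}=\kappa$ countable sets $S$, the compact metrizable space $\mathcal P(X_S)$ has at most $\kappa$ points, and so there are at most $\kappa^{\aleph_0}=\kappa$ sequences in it. List these tasks as $(t_{\delta,\xi})_{\xi<\kappa}$, repetitions allowed.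

Before the recursion, fix a surjection $\beta\mapsto(\delta,\xi)$ of $\kappa$ onto $\kappa\times\kappa$ with $\delta\le\beta$ always. To obtain one, compose a bijection $\kappa\to\kappa^3$ with the projection to the first two coordinates. Each pair $(\delta,\xi)$ is hit $\kappa$ times, hence at some $\beta\ge\delta$ since $|\delta|<\kappa$. Then change to $(0,0)$ the values with $\delta>\beta$.

\subsection*{The recursion}
Put $X_0=\mathbb T$.

\emph{Limit $\lambda\le\kappa$.} Let $X_\lambda$ be the set of $y$ with $y|_\gamma\in X_\gamma$ for all $\gamma<\lambda$. It is a closed subset of the compact product $\Pi=\mathbb T\times\prod_{\gamma<\lambda}K_\gamma$, where $K_\gamma$ is the range of $(f_\gamma,s_\gamma)$ on $X_{\gamma+1}$. For $y\in X_\gamma$, the sets $\{e\in\Pi:e|_\delta\in X_\delta,\ e|_\gamma=y\}$, $\gamma\le\delta<\lambda$, are nonempty, compact and decreasing, and a point of their intersection is a point of $X_\lambda$ over $y$.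

\emph{Stage $\beta$.} Let $\beta\mapsto(\delta,\xi)$ and $t_{\delta,\xi}=(S,(\nu_j))$, so $S\subset\delta\le\beta$. Put $S_\beta=S$. By Lemma~\ref{lem:count} below, at most $|\beta|<\kappa=|F|$ points of $X_S$ have more than one preimage in $X_\beta$. Choose $x_\beta\in F$ with exactly one preimage $x_\beta^*\in X_\beta$. By Lemma~\ref{lem:pliable} below, $(X_S,A_S)$ is pliable. Let $(f^\beta,s^\beta)$ be the functions on $X_S\setminus\{x_\beta\}$, with cluster set $Y_\beta$, given by Proposition~\ref{prop:fitting} for $(X_S,A_S)$, $(\nu_j)$ and $x_\beta$. By Lemma~\ref{lem:pullback}, $x_\beta^*$ is not isolated in $X_\beta$, and $y\mapsto(f^\beta,s^\beta)(y|_S)$ has cluster set $Y_\beta$ at $x_\beta^*$. Let $X_{\beta+1}$ be the resolution of $X_\beta$ at $x_\beta^*$ along this map: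
\begin{equation}\label{eq:stage}
X_{\beta+1}=\{(y,(f^\beta,s^\beta)(y|_S)):y\in X_\beta\setminus\{x_\beta^*\}\}\cup(\{x_\beta^*\}\times Y_\beta).
\end{equation}
It is compact and projects onto $X_\beta$.

The three lemmas below concern subsets of an ordinal $\beta$ for which $X_\beta$ has been built, and their proofs use only the stages $\gamma<\beta$. So they are available at stage $\beta$, and there is no circularity.

\begin{lemma}\label{lem:structure}
Let $\gamma<\beta$ and let $T$ be full with $S_\gamma\subset T\subset\gamma$. Then $x_\gamma^*$ is the only point of $X_\gamma$ over $x_\gamma^*|_T$. The set $T\cup\{\gamma\}$ is full, and $X_{T\cup\{\gamma\}}$ is the resolution of $X_T$ at $x_\gamma^*|_T$ along $u\mapsto(f^\gamma,s^\gamma)(u|_{S_\gamma})$, with fiber $Y_\gamma\supset C$. In particular, $x_\gamma^*|_T$ is the only point of $X_T$ with more than one preimage in $X_{T\cup\{\gamma\}}$.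
\end{lemma}

\begin{proof}
A point of $X_\gamma$ over $x_\gamma^*|_T$ lies over $x_\gamma$, so it is $x_\gamma^*$. A point of $X_T$ over $x_\gamma$ lifts to a point of $X_\gamma$ over $x_\gamma$, which is $x_\gamma^*$; so $x_\gamma^*|_T$ is the only point of $X_T$ over $x_\gamma$. Hence $y\mapsto y|_T$ maps $X_\gamma\setminus\{x_\gamma^*\}$ onto $X_T\setminus\{x_\gamma^*|_T\}$, and projecting \eqref{eq:stage} gives
\[
X_{T\cup\{\gamma\}}=\{(u,(f^\gamma,s^\gamma)(u|_{S_\gamma})):u\in X_T\setminus\{x_\gamma^*|_T\}\}\cup(\{x_\gamma^*|_T\}\times Y_\gamma).
\]
By Lemma~\ref{lem:pullback} for $X_T\to X_{S_\gamma}$, this is the resolution. Fullness holds because $S_\gamma\subset T$.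
\end{proof}

The next lemma says that each coordinate added to a full set splits at most one of its points. It serves twice: to choose $x_\beta$, and at the end to define $\tilde g$. The subtle point is that $S$ may contain indices larger than an added index $\gamma$, so a point of $X_{S\cap\gamma}$ might have many preimages in $X_S$, all split by $\gamma$. The unique-preimage rule excludes this: after stage $\gamma$, a stage whose data ignore $\gamma$ sees two preimages there and cannot choose that point.

\begin{lemma}\label{lem:count}
If $S\subset S'\subset\beta$ are full, at most $|S'\setminus S|$ points of $X_S$ have more than one preimage in $X_{S'}$.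
\end{lemma}

\begin{proof}
\emph{Claim: if $\gamma<\beta$ and $\gamma\notin S$, then $p_\gamma=x_\gamma^*|_{S\cap\gamma}$ has exactly one preimage in $X_S$.} Suppose not. Among pairs of distinct points $v,v'\in X_S$ over $p_\gamma$, choose one for which the least index $\delta\in S$ at which they differ is as small as possible. They agree on $S\cap\gamma$ and $\gamma\notin S$, so $\delta>\gamma$. Put $T=S\cap\delta$; it is full and contains $S_\delta$. The point $v|_T=v'|_T$ has two preimages in $X_{T\cup\{\delta\}}$, so $v|_T=x_\delta^*|_T$ by Lemma~\ref{lem:structure}. This is the only point of $X_T$ over $p_\gamma$: two such points would lift to points of $X_S$ over $p_\gamma$ that differ at an index below $\delta$. On the other hand, $X_{\gamma+1}$ has two distinct points over $x_\gamma^*$. Lift them to $e\neq e'$ in $X_\delta$. Both lie over $p_\gamma$, so $e|_T=e'|_T=x_\delta^*|_T$, and Lemma~\ref{lem:structure} gives $e=x_\delta^*=e'$, a contradiction.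

Now let $y\neq y'$ in $X_{S'}$ lie over $u\in X_S$, and let $\gamma$ be the least index at which they differ. Then $\gamma\in S'\setminus S$. The set $T=S'\cap\gamma$ is full and contains $S_\gamma$, and $y|_T=y'|_T$ has two preimages in $X_{T\cup\{\gamma\}}$. So $y|_T=x_\gamma^*|_T$, and $u$ lies over $p_\gamma$. By the claim, $u$ is determined by $\gamma\in S'\setminus S$.
\end{proof}

\begin{lemma}\label{lem:pliable}
For every countable full $S\subset\beta$, the pair $(X_S,A_S)$ is pliable.
\end{lemma}

\begin{proof}
We use induction on the order type of $S$. The case $S=\emptyset$ is Example~\ref{ex:circle}. If $S$ has a largest element $\gamma$, then $T=S\cap\gamma$ is full and contains $S_\gamma$. By Lemma~\ref{lem:structure}, $X_S$ is a resolution of $X_T$, and $A_S$ is generated by the pullback of $A_T$ and $f_\gamma,s_\gamma$. Proposition~\ref{prop:resolution} applies. Otherwise $S$ is an increasing union of proper initial segments $S^n=S\cap\gamma_n$, $n\ge1$, which are full and of smaller order type. Let $r_n:X_S\to X_{S^n}$ be the projections; distinct points of $X_S$ have distinct images under some $r_n$. For $y\in X_S$,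 let $p_n\in A_{S^n}$ peak at $r_n(y)$. Then $p=\sum_n2^{-n}p_n\circ r_n\in A_S$ has $p(y)=1$, and $|p(y')|<1$ for $y'\neq y$ because some term has $|p_n(r_n(y'))|<1$. For (U), given $\nu$, pull back the countable families for all the measures $(r_n)_*\nu$ by Lemma~\ref{lem:Jclosure}(iii), and discard the union of the preimages of the null sets.
\end{proof}

\subsection*{The space $X$}
Put $X=X_\kappa$, with projections $q_S:X\to X_S$. It is a subspace of a product of $\kappa$ second countable spaces, so its weight is at most $\kappa$.

\begin{lemma}\label{lem:countable}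
\begin{itemize}
\item[(i)] Every $g\in C(X)$ has the form $k\circ q_S$ with $S$ countable and full and $k\in C(X_S)$; any larger countable full set also serves.
\item[(ii)] Every task is treated at some stage $\beta<\kappa$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By the Stone--Weierstrass theorem, $g$ is a uniform limit of polynomials $g_n$ in the coordinates and their conjugates. Let $S$ be a countable full set containing all indices that occur. Then $g_n=k_n\circ q_S$ with $k_n\in C(X_S)$, and $(k_n)$ converges uniformly because $q_S$ is onto.
(ii) Since $\operatorname{cf}\kappa>\omega$, the countable set $S$ of the task lies in some $\delta<\kappa$. The task is then some $t_{\delta,\xi}$, and $(\delta,\xi)$ is the value at some $\beta$.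
\end{proof}

\section{An extra character: proof of (a)}\label{sec:a}

The argument is the first half of Example~\ref{ex:spiral}, repeated at every stage. For $\beta\le\kappa$ let $\mathcal A_\beta\subset C(X)$ be the closed algebra generated by $1$, $z$, and $f_\gamma,s_\gamma$ $(\gamma<\beta)$. Then $A=\mathcal A_\kappa$ is a uniform algebra on $X$. Since $z:X\to\mathbb T$ is onto, $k\circ z\mapsto\int k\,dm$ is a functional of norm $1$ on a subspace of $C(X)$. A Hahn--Banach extension has norm $1$ and value $1$ at the constant $1$, so it is given by a measure $\mu$ on $X$, and $z_*\mu=m$. We show by induction on $\beta$ that $\Phi(g)=\int g\,d\mu$ is multiplicative on $\mathcal A_\beta$.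

For $\beta=0$, $\Phi(k\circ z)=\int k\,dm=k(0)$ for $k$ in the disc algebra. At a limit $\lambda$, the union of the $\mathcal A_\gamma$, $\gamma<\lambda$, is dense in $\mathcal A_\lambda$, and $\Phi$ is continuous.

Suppose $\Phi$ is multiplicative on $\mathcal A_\beta$. Let $Z=q_{S_\beta}^{-1}(x_\beta)$. The coordinate $z$ is constant on $Z$ and $m$ is atomless, so $\mu(Z)=0$. If $y\notin Z$, then $y|_\beta\neq x_\beta^*$, and \eqref{eq:stage} gives $(f_\beta,s_\beta)(y)=(f^\beta,s^\beta)(q_{S_\beta}(y))$. By Proposition~\ref{prop:fitting}(i), $f_\beta$ and $s_\beta$ are pointwise limits off $Z$ of bounded sequences $(\phi_n)$, $(\theta_n)$ in $A_{S_\beta}\circ q_{S_\beta}\subset\mathcal A_\beta$. Let $Q,Q'$ be polynomials in $f_\beta,s_\beta$ with coefficients in $\mathcal A_\beta$, and let $Q_n,Q_n'\in\mathcal A_\beta$ be obtained by substituting $\phi_n,\theta_n$ for $f_\beta,s_\beta$. By dominated convergence,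
\[
\Phi(QQ')=\lim_n\Phi(Q_nQ_n')=\lim_n\Phi(Q_n)\Phi(Q_n')=\Phi(Q)\Phi(Q').
\]
Such $Q$ are dense in $\mathcal A_{\beta+1}$, which completes the induction.

So $\Phi\in\mathfrak M_A$. Since $\Phi(z)=0$ while $|z|=1$ on $X$, $\Phi\notin X$. This proves (a).

\section{Jensen measures form a task}\label{sec:task}

Let $B_1$ be a uniform algebra on a closed set $E\subset X$ and let $\varphi\in\mathfrak M_{B_1}\setminus E$. We look for a countable full $S$ and Jensen measures whose projections to $X_S$ form a task: they must be atomless and accumulate at uncountably many point masses.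

\subsection*{Step 1: a minimal carrier}
Parts of $E$ may have nothing to do with the extra characters. For instance, on $\mathbb T\cup[2,3]$ take the continuous functions whose restriction to $\mathbb T$ lies in the disc algebra. A Jensen measure for a point of $D$ gives no mass to $[2,3]$, as the indicator function of $\mathbb T$ shows. We discard such parts.

Consider the closed sets $L\subset E$ with $|\varphi(g)|\le\max_L|g|$ for all $g\in B_1$. The set $E$ is one of them, and none is empty since $\varphi(1)=1$. If $(L_i)$ is a chain of such sets and $g\in B_1$, the compact sets $L_i\cap\{|g|\ge|\varphi(g)|\}$ are nonempty and form a chain, so $\bigcap_iL_i$ contains a point where $|g|\ge|\varphi(g)|$. By Zorn's lemma there is a minimal such $L$. Let $B$ be the closure of $B_1|_L$ in $C(L)$, a uniform algebra on $L$. The inequality shows that $\varphi$ factors through $B_1|_L$ and extends to a character of $B$, still called $\varphi$. The map $\psi\mapsto\psi(\,\cdot\,|_L)$ sends $\mathfrak M_B$ into $\mathfrak M_{B_1}$; it is injective because $B_1|_L$ is dense in $B$, and it sends points of $L$ to points of $E$. So $\varphi\in\mathfrak M_B\setminus L$,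 and an analytic disc in $\mathfrak M_B$ gives an analytic disc in $\mathfrak M_{B_1}$. It suffices to find a disc in $\mathfrak M_B$. By minimality,
\begin{equation}\label{eq:min}
\text{for each closed }L'\subsetneq L\text{ there is }g\in B\text{ with }|\varphi(g)|>\max_{L'}|g|.
\end{equation}

\subsection*{Step 2: a metrizable model}
For countable full $S$ let $L_S=q_S(L)$ and $B_S=\{k\in C(L_S):k\circ q_S|_L\in B\}$. This is a closed algebra containing the constants, and $k\mapsto k\circ q_S|_L$ embeds it isometrically in $B$; we regard it as a subalgebra of $B$. Then $B_S\subset B_{S'}$ for $S\subset S'$. By Tietze's theorem and Lemma~\ref{lem:countable}(i), each $g\in B$ lies in some $B_S$, and so any countably many elements of $B$ lie in a common $B_S$. The algebra $B_S$ need not separate points in general; a closing-off argument finds an $S$ for which it reflects what we need of $B$.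

\begin{lemma}\label{lem:closing}
There is a countable full set $S$ such that
\begin{itemize}
\item[(1)] $B_S$ separates the points of $L_S$, so it is a uniform algebra on $L_S$;
\item[(2)] $\varphi|_{B_S}$ is not evaluation at a point of $L_S$;
\item[(3)] for each nonempty relatively open $O\subset L_S$ there is $g\in B_S$ with $|\varphi(g)|>\max_{L_S\setminus O}|g|$.
\end{itemize}
\end{lemma}

\begin{proof}
For each $y\in L$ there is $g\in B$ with $g(y)\neq\varphi(g)$; subtracting $\varphi(g)$, we get $\varphi(g)=0\neq g(y)$. By compactness there are $g_1,\dots,g_r\in B$ with $\varphi(g_i)=0$ and no common zero on $L$. Choose $S^0$ with all $g_i\in B_{S^0}$. Given $S^n$, let $\mathcal O_n$ be a countable base of nonempty open sets for $L_{S^n}$, and write $q_n=q_{S^n}|_L$. For $O,O'\in\mathcal O_n$ with disjoint closures, the open sets $\{(y,y'):g(y)\neq g(y')\}$, $g\in B$, cover the compact set $q_n^{-1}(\overline O)\times q_n^{-1}(\overline{O'})$; keep finitely many $g$ that suffice. For $O\in\mathcal O_n$, the set $L\setminus q_n^{-1}(O)$ is a proper closed subset of $L$, and \eqref{eq:min} gives $g_O\in B$ with $|\varphi(g_O)|>\max_{L\setminus q_n^{-1}(O)}|g_O|$.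 Let $S^{n+1}\supset S^n$ be countable and full with all these countably many functions in $B_{S^{n+1}}$. Put $S=\bigcup_nS^n$ and let $r_n:L_S\to L_{S^n}$ be the projections.

(1) Distinct points of $L_S$ have distinct images in some $L_{S^n}$, and these images have neighborhoods in $\mathcal O_n$ with disjoint closures. One of the functions kept for this pair separates any lifts of the two points to $L$, and it lies in $B_S$. (2) If $\varphi|_{B_S}$ were evaluation at a point of $L_S$, a lift of that point to $L$ would be a common zero of the $g_i$. (3) A basic open set of $L_S$ involves finitely many coordinates, all in some $S^n$, so the sets $r_n^{-1}(O')$, $O'\in\mathcal O_n$, form a base of $L_S$. If $r_n^{-1}(O')\subset O$, then $\max_{L_S\setminus O}|g_{O'}|\le\max_{L\setminus q_n^{-1}(O')}|g_{O'}|<|\varphi(g_{O'})|$.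
\end{proof}

Fix such an $S$. Property (3) will be used in this form: a closed set $R\subset L_S$ with $|\varphi(g)|\le\max_R|g|$ for all $g\in B_S$ must equal $L_S$.

\subsection*{Step 3: characters that stay extra}
An extra character of $B$ might restrict to a point evaluation on $B_S$, and then Lemma~\ref{lem:atomless} would say nothing about the projection of its Jensen measure. So we keep only the others. Let $\pi:\mathfrak M_B\to\mathfrak M_{B_S}$ be restriction; it is continuous and $\pi|_L=q_S|_L$. Let
\[
U=\{\psi\in\mathfrak M_B:\pi(\psi)\notin L_S\}.
\]
This set is open, disjoint from $L$, and contains $\varphi$ by (2). Since $U$ is open, $\partial U\cap U=\emptyset$, so $R=\pi(\partial U)$ is a compact subset of $L_S$. For $g\in B_S$ and $\chi\in\partial U$ we have $\chi(g)=g(\pi(\chi))$, and (F4) gives $|\varphi(g)|\le\max_R|g|$. Hence $R=L_S$: every point of $L_S$ is the restriction of a limit of characters in $U$. Let $\mathrm{Pk}$ be the set of peak points of $B_S$ in the metrizable space $L_S$. By (F2), $|\varphi(g)|\le\|g\|=\max_{\overline{\mathrm{Pk}}}|g|$ for $g\in B_S$, so $\mathrm{Pk}$ is dense in $L_S$.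

\subsection*{Step 4: the task}
Let $H\subset\mathcal P(X_S)$ be the set of measures $(q_S)_*\nu$, where $\nu$ is a Jensen measure on $L$, with respect to $B$, for some $\psi\in U$. By (F1), $H\neq\emptyset$. The members of $H$ are carried by $L_S$.

\emph{The members of $H$ are atomless.} For $g\in B_S$ we have $\log|\pi(\psi)(g)|\le\int\log|g\circ q_S|\,d\nu=\int\log|g|\,d(q_S)_*\nu$. So $(q_S)_*\nu$ is a Jensen measure for the extra character $\pi(\psi)$ of $B_S$, and Lemma~\ref{lem:atomless} applies.

\emph{$\delta_x\in\overline H$ for all $x\in L_S$.} Since $x\mapsto\delta_x$ is continuous and $\mathrm{Pk}$ is dense, we may take $x\in\mathrm{Pk}$. Let $b\in B_S$ peak at $x$. Since $x\in R$, there are $\chi\in\partial U$ with $\pi(\chi)=x$ and a net $\psi_i\to\chi$ in $U$. Let $\mu_i$ be a Jensen measure for $\psi_i$. Then $\int b\,d(q_S)_*\mu_i=\psi_i(b)\to\chi(b)=b(x)=1$. A cluster point $\eta\in\overline H$ of the net $(q_S)_*\mu_i$ is carried by $L_S$ and has $\int(1-\operatorname{Re}b)\,d\eta=0$. As $1-\operatorname{Re}b>0$ on $L_S\setminus\{x\}$, we get $\eta=\delta_x$.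

Since $\mathcal P(X_S)$ is compact and metrizable, $H$ has a dense sequence $\nu_j=(q_S)_*\lambda^j$, where $\lambda^j$ is a Jensen measure on $L$ for some $\psi_j\in U$. The set $\{x\in X_S:\delta_x\in\overline{\{\nu_j\}}\}$ contains $L_S$, which is uncountable because it carries an atomless measure. So $(S,(\nu_j))$ is a task.

\section{The disc: proof of (b)}\label{sec:disc}

By Lemma~\ref{lem:countable}(ii) the task $(S,(\nu_j))$ was treated at some stage $\beta$, with $S_\beta=S$. Write $x=x_\beta$, $(f,s)=(f^\beta,s^\beta)$ and $S'=S\cup\{\beta\}$. By Lemma~\ref{lem:structure} with $T=S$, the set $S'$ is full and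
\[
X_{S'}=\{(y,f(y),s(y)):y\in X_S\setminus\{x\}\}\cup(\{x\}\times Y_\beta).
\]
It contains the circle $\Gamma=\{x\}\times C$, which we identify with $\mathbb T$; accordingly $m_a$ also denotes the measure $\delta_x\otimes m_a\otimes\delta_1$ on $\Gamma$. We verify the hypotheses of Lemma~\ref{lem:poisson} for $B$.

\emph{The characters.} For $y\in L$ with $q_S(y)\neq x$ we have $q_{S'}(y)=(\mathrm{id},f,s)(q_S(y))$, and $\lambda^j(q_S^{-1}(x))=\nu_j(\{x\})=0$. Hence $(q_{S'})_*\lambda^j=(\mathrm{id},f,s)_*\nu_j$. Fix $a\in\Lambda$. By Proposition~\ref{prop:fitting}(iii) there is a sequence $(j_i)$ with $(q_{S'})_*\lambda^{j_i}\to m_a$. Let $\lambda_a\in\mathcal P(L)$ be a cluster point of $(\lambda^{j_i})_i$. Then $(q_{S'})_*\lambda_a=m_a$ by continuity of the push-forward. The functional $\chi_a(g)=\int g\,d\lambda_a$ on $B$ is the pointwise limit, along a subnet, of the characters $\psi_{j_i}(g)=\int g\,d\lambda^{j_i}$, so it is a character.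

\emph{The functions on the circle.} Let $g\in B$. Extend $g$ to a continuous function on $X$ and write the extension, by Lemma~\ref{lem:countable}(i), as $k\circ q_{S''}$ with $S''\supset S'$ countable and full and $k\in C(X_{S''})$. Let $r:X_{S''}\to X_{S'}$ be the projection. By Lemma~\ref{lem:count}, the set $N$ of points of $X_{S'}$ with more than one preimage under $r$ is countable. For $\zeta\in\Gamma\setminus N$ let $\tilde g(\zeta)$ be the value of $k$ at the unique point of $r^{-1}(\zeta)$, and put $\tilde g=0$ on $\Gamma\cap N$. The function $\tilde g$ is continuous on $\Gamma\setminus N$: if $\zeta_i\to\zeta$ in $\Gamma\setminus N$, the preimages of the $\zeta_i$ can cluster only at the preimage of $\zeta$, so they converge to it. Thus $\tilde g$ is a bounded Borel function on $\Gamma$. If $y\in L$ and $q_{S'}(y)\in\Gamma\setminus N$, then $q_{S''}(y)$ is the unique preimage of $q_{S'}(y)$ under $r$, so $g(y)=\tilde g(q_{S'}(y))$. Since $(q_{S'})_*\lambda_a=m_a$ and $m_a(\Gamma\setminus N)=1$,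
\begin{equation}\label{eq:ae}
q_{S'}(y)\in\Gamma\ \text{ and }\ g(y)=\tilde g(q_{S'}(y))\quad\text{for }\lambda_a\text{-almost every }y\in L\qquad(a\in\Lambda).
\end{equation}
Integrating, $\chi_a(g)=\int\tilde g\,dm_a$ for all $a\in\Lambda$. The exceptional set $N$ depends on $g$ but not on $a$, so one function $\tilde g$ serves for all $a\in\Lambda$.

\emph{Nonconstancy.} If $\tilde g=c$ almost everywhere, then \eqref{eq:ae} with $a=0$ gives $g=c$ $\lambda_0$-almost everywhere, hence on $\operatorname{supp}\lambda_0$ by continuity. If this held for every $g\in B$, the support of $\lambda_0$ would be a single point, because $B$ separates the points of $L$. Then $\lambda_0$ would be a point mass, contradicting $(q_{S'})_*\lambda_0=m$.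

By Lemma~\ref{lem:poisson}, $\mathfrak M_B$ contains an analytic disc, and by Step 1 of Section~\ref{sec:task} so does $\mathfrak M_{B_1}$. This proves (b) and completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Gamelin}
Gamelin, \emph{Uniform Algebras}.

\bibitem{Izzo}
Alexander J. Izzo, \emph{Spaces with polynomial hulls that contain no analytic discs}, arXiv:1801.02252 (2018).

\bibitem{Stout}
Stout, \emph{The Theory of Uniform Algebras}.

\end{thebibliography}
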